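# A complete type over a model that forks but does not divide over a submodel, in an NSOP$_1$ theory

## 1. The guess "forking equals dividing", tested on small cases

Fix a complete theory $T$, models $N\prec M\models T$ and a complete type $p\in S(M)$. If $p$ divides over $N$, then it forks over $N$. The first guess is that the converse holds too, at least when $T$ is reasonably tame: a complete type over a larger model that forks over a submodel should already divide over it. For NSOP$_1$ theories this is a question from Itay Kaplan and Nicholas Ramsey, "On Kim-Independence", arXiv:1702.03894 (2017): if $T$ is NSOP$_1$, $N\prec M\models T$ and $p(x)\in S(M)$, must it be the case that $p$ forks over $N$ if and only if $p$ divides over $N$?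

We first recall the notions. Throughout, $\mathbb M$ is a monster model, small sets are small compared with it, and $\varphi\vdash\psi$ means that every realization of $\varphi$ in $\mathbb M$ realizes $\psi$. A family of formulas is $k$-inconsistent if any $k$ members with different indices are jointly inconsistent.

**Definition (dividing and forking).** Let $A$ be a small set. A formula $\varphi(x;b)$ *divides* over $A$ if there are $k<\omega$ and an $A$-indiscernible sequence $(b_i)_{i<\omega}$ with $b_0=b$ such that $\{\varphi(x;b_i):i<\omega\}$ is $k$-inconsistent. It *forks* over $A$ if $\varphi(x;b)\vdash\bigvee_{j<m}\psi_j(x;c_j)$ for finitely many formulas $\psi_j(x;c_j)$, each of which divides over $A$. A (partial) type divides (forks) over $A$ if it implies a formula that divides (forks) over $A$.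

**Definition (SOP$_1$).** $T$ has SOP$_1$ if there are a formula $\varphi(x;y)$ and a tree of tuples $(b_\eta)_{\eta\in2^{<\omega}}$ such that

1. for every $\eta\in2^\omega$ the set $\{\varphi(x;b_{\eta|n}):n<\omega\}$ is consistent;
2. for every $\eta\in2^{<\omega}$ and every $\nu\trianglerighteq\eta^\frown0$, the set $\{\varphi(x;b_\nu),\varphi(x;b_{\eta^\frown1})\}$ is inconsistent.

$T$ is NSOP$_1$ if it does not have SOP$_1$.

For example, the theory of $(\mathbb Q,<)$ has SOP$_1$. Let $\varphi(x;y_1y_2)$ be $y_1<x<y_2$, put $I_\emptyset=(0,1)$, and let $I_{\eta^\frown0},I_{\eta^\frown1}$ be disjoint open subintervals of $I_\eta$ with rational endpoints; let $b_\eta$ be the pair of endpoints of $I_\eta$. Along a branch the intervals are nested, and if $\nu\trianglerighteq\eta^\frown0$ then $I_\nu\subseteq I_{\eta^\frown 0}$ is disjoint from $I_{\eta^\frown1}$.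

Two textbook facts are used freely. First, dividing is invariant: if $b\equiv_Ab'$, then $\varphi(x;b)$ divides over $A$ iff $\varphi(x;b')$ does. Second, by Ramsey and compactness, given a sequence $(a_i)_{i<\omega}$ of (possibly infinite, small) tuples of the same length, a small set $A$ and a small linear order $I$, there is an $A$-indiscernible sequence $(a'_i)_{i\in I}$ *realizing the EM-type of $(a_i)$ over $A$*: every formula over $A$ that holds of all $(a_{i_1},\dots,a_{i_n})$ with $i_1<\dots<i_n$ holds of all $(a'_{i_1},\dots,a'_{i_n})$ with $i_1<\dots<i_n$.

**The infinite set.** Let $T$ be the theory of an infinite set and let $p\in S(M)$ be a $1$-type. If $p$ contains $x=a$ with $a\in M\setminus N$, then $p$ divides over $N$: take distinct $a_i\notin N$ with $a_0=a$. If $p$ contains $x=a$ with $a\in N$, then $p$ does not fork, by Proposition 1 below. Otherwise $p$ says $x\notin M$. Suppose $p\vdash\bigvee_j\psi_j(x;c_j)$, and pick $e$ outside $M$ and all $c_j$. Then $e\models p$, so $\psi_j(e;c_j)$ for some $j$. Transpositions show that every element outside $c_j$ satisfies $\psi_j(x;c_j)$. If $(c^i)$ is $N$-indiscernible with $c^0=c_j$, the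 same holds for each $c^i$, so any element outside all $c^i$ satisfies all $\psi_j(x;c^i)$. Hence $\psi_j(x;c_j)$ does not divide over $N$, and $p$ does not fork. The guess holds here.

**Proposition 1.** In any theory, a formula $\theta(x;b)$ with a solution in $N$ does not fork over $N$. In particular a type in $S(N)$ never forks over the model $N$.

*Proof.* Let $a\in N$ satisfy $\theta(x;b)$ and suppose $\theta(x;b)\vdash\bigvee_j\psi_j(x;c_j)$. Then $\psi_j(a;c_j)$ for some $j$. If $(c^i)$ is $N$-indiscernible with $c^0=c_j$, then $\psi_j(a;c^i)$ for all $i$, as $a\in N$. So $\psi_j(x;c_j)$ does not divide over $N$. If $p\in S(N)$ implies a formula $\varphi$ that forks over $N$, then by compactness some $\theta\in p$ implies $\varphi$, so $\theta$ forks over $N$; but $\theta$ is a consistent formula over the model $N$ and has a solution in $N$. $\square$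

**Proposition 2.** Let $T$ be any theory, let $N\subseteq M$ be infinite and let $M\prec\mathbb M$ be $|N|^+$-saturated. Then $p\in S(M)$ forks over $N$ iff it divides over $N$.

*Proof.* Dividing implies forking. Conversely, if $p$ forks over $N$, then by compactness some $\theta(x;b)\in p$ satisfies $\theta(x;b)\vdash\bigvee_{j<k}\psi_j(x;c_j)$ with each $\psi_j(x;c_j)$ dividing over $N$. Take $(c'_j)_{j<k}$ in $M$ realizing $\mathrm{tp}((c_j)_{j<k}/Nb)$, by saturation. Then $\theta(x;b)\vdash\bigvee_j\psi_j(x;c'_j)$, and each $\psi_j(x;c'_j)$ divides over $N$ by invariance. Since $p$ is complete over $M$, some $\psi_j(x;c_j')\in p$. So $p$ divides over $N$. $\square$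

So the guess survives these tests. The natural attempt to prove it in general is to repeat the proof of Proposition 2, and we can see exactly where that stops: if $M$ is not saturated over $N$, nothing lets us move the parameters $c_j$ into $M$, and completeness of $p$ over $M$ says nothing about formulas with parameters outside $M$.

**A warning over the empty set.** On $\mathbb Q/\mathbb Z$, identified with $\mathbb Q\cap[0,1)$, let $C(a,x,b)$ say that $a,x,b$ are distinct and that, moving in the positive direction from $a$, one meets $x$ before $b$. Two finite tuples listed in the same cyclic order are conjugate under a piecewise linear automorphism. Choose rationals $a_0<b_0<a_1<b_1<\cdots$ in $[0,1)$. Then $((a_i,b_i))_i$ is $\emptyset$-indiscernible, and the arcs $C(a_i,x,b_i)$ are pairwise disjoint, so $C(a_0,x,b_0)$ divides over $\emptyset$. All ordered pairs of distinct points are conjugate, so the complementary arc $C(b_0,x,a_0)$ divides as well; so do $x=a_0$ and $x=b_0$. Since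
$$x=x\ \vdash\ C(a_0,x,b_0)\vee C(b_0,x,a_0)\vee x=a_0\vee x=b_0,$$
the unique $1$-type over $\emptyset$ forks over $\emptyset$. It does not divide: if it implies $\psi(x;c)$, then $\psi(x;c)$ is true of every element, hence so is $\psi(x;c')$ for every $c'\equiv c$.

The mechanism is a *swap*: two dividing formulas conjugate over the base, which between them leave almost nothing out. The base here is not a model, and the swap does not survive over a model $N$: if $n\in N$ is different from $a$ and $b$, exactly one of $C(n,a,b)$, $C(n,b,a)$ holds, so $(a,b)\not\equiv_N(b,a)$; and if $a\in N$ or $b\in N$ with $a\ne b$, the swap also fails. The guess, if it is to fail over a model, needs a swap that the model cannot see.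

## 2. Orienting the edges of a forest, and how a model breaks the symmetry

Here is a swap that looks more robust. Let $E$ be a forest on a set $U$, and let each element $x$ of another sort $X$ orient all edges of $E$: a relation $H(x,u,v)$, read "$x$ directs $u\to v$", such that each edge $\{u,v\}$ gets at least one direction and every $u$ has at most two $v$ with $u\to v$. Suppose $(v_i)_{i<\omega}$ are distinct neighbors of $u$, indiscernible over $Nu$. Then $\{H(x,u,v_i):i<\omega\}$ is $3$-inconsistent, so $H(x,u,v_0)$ divides over $N$. If also $(u,v_0)\equiv_N(v_0,u)$, then $H(x,v_0,u)$ divides too, and the formula $X(x)$, which implies $H(x,u,v_0)\vee H(x,v_0,u)$, forks over $N$.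

By Proposition 1 this cannot happen when $N$ is a model with $X(N)\ne\emptyset$, because $X(x)$ then has solutions in $N$. The failing step is the swap. Let $n\in X(N)$. By indiscernibility $H(n,u,v_i)$ has the same truth value for all $i$, and it cannot be true for three values of $i$; so $\neg H(n,u,v_0)$, and hence $H(n,v_0,u)$. Thus the element $n$ of the model distinguishes $(u,v_0)$ from $(v_0,u)$.

This tells us what to change. The forest should depend on a parameter $m$ from a third sort $P$, and an element $x$ should orient the forest $E_m$ only if a relation $R(x,m)$ holds. The type $p\in S(M)$ will contain $R(x,m^*)$ for some $m^*\in M\setminus N$ such that *no* $x\in X(N)$ satisfies $R(x,m^*)$. Then nothing in $N$ orients $E_{m^*}$, and the swap of an edge $\{u,v\}$ can work over $N$. Section 1 also suggests how to prevent dividing. The dividing formulas use vertices $u,v_0$ outside $M$, and they should be kept out: we shall arrange $U(M)=U(N)$. An $N$-indiscernible sequence of copies of $M$ then moves $m^*$ but no vertex, and all copies carry the same forest on the same vertices, so one $x$ can serve all of them. The answer to the question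 is **no**:

**Theorem 3.** There is a complete NSOP$_1$ theory $T$ in a finite relational language with the following property. For every $M\models T$ and every $m^*\in P(M)$ ($P$ is a nonempty predicate of the language) there are $N\prec M$ with $m^*\notin N$ and a $1$-type $p\in S(M)$ that forks over $N$ but does not divide over $N$.

The work is to find a theory that is generic enough for the swap and for the common realization, and still NSOP$_1$.

## 3. Forests, 2-orientations and closed sets

A *path* of length $n\ge0$ in a graph is a sequence of distinct vertices $t_0,\dots,t_n$ with consecutive ones adjacent. A *forest* is an acyclic simple graph; in a forest there is at most one path between two given vertices. A set $S$ of vertices is *convex* if every path between two vertices of $S$ lies in $S$.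

**Definition (2-orientation).** A *2-orientation* of a graph is a set $\to$ of ordered pairs of adjacent vertices that contains, for each edge $\{u,v\}$, at least one of $(u,v),(v,u)$, and in which every $u$ has at most two *out-neighbors*, that is, vertices $v$ with $u\to v$.

Example: on a star with center $u$ and leaves $v_0,v_1,\dots$, direct every $v_i\to u$; at most two of the edges can also be directed $u\to v_i$. The restriction of a 2-orientation to a set of vertices is a 2-orientation of the induced graph.

**Lemma 4.** Let $G$ be a forest on $V$, and let $S\subseteq V$ be such that every $v\in V\setminus S$ has at most one neighbor in $S$ (for instance, $S$ convex). Every 2-orientation of $G|S$ extends to a 2-orientation of $G$ that induces the given one on $S$ and in which all out-neighbors of elements of $S$ lie in $S$.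

*Proof.* A convex $S$ qualifies: if $v\notin S$ had two neighbors $s,s'\in S$, the path $s,v,s'$ would contradict convexity. Now direct each edge $\{v,s\}$ with $v\notin S$, $s\in S$ as $v\to s$ only. Pick a root in each component of $G|(V\setminus S)$ and direct its edges toward the root. A vertex outside $S$ has at most one out-neighbor in $S$ and at most one outside $S$. A vertex of $S$ gets no new out-neighbor. $\square$

*Why two out-neighbors.* Let $G$ be the path $s,v,v',s'$ and $S=\{s,s'\}$. If out-neighbors of $S$ must lie in $S$, then $v\to s$ and $v'\to s'$ are forced, and the edge $\{v,v'\}$ gives one of $v,v'$ a second out-neighbor. The hypothesis "at most one neighbor in $S$" is a first-order condition on a finite $S$, which is what the axiom (X) below needs.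

**Lemma 5.** Let $G$ be a graph on $V_1\cup V_2$ with no edges between $V_1\setminus V_2$ and $V_2\setminus V_1$, with $G|V_1$ and $G|V_2$ forests and $V_1\cap V_2$ convex in $G|V_2$. Then $G$ is a forest and $V_1$ is convex in $G$. If also $V_1\cap V_2$ is convex in $G|V_1$, then $V_2$ is convex in $G$.

*Proof.* First, no path between distinct vertices of $V_1$ has nonempty interior contained in $V_2\setminus V_1$. Its endpoints would have neighbors in $V_2\setminus V_1$, so they would lie in $V_1\cap V_2$; the path would be a path of $G|V_2$ between vertices of $V_1\cap V_2$ that leaves $V_1\cap V_2$, against convexity.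

A path between vertices of $V_1$ that leaves $V_1$ contains a maximal segment in $V_2\setminus V_1$, bounded by two distinct vertices of $V_1$. This was just excluded, so $V_1$ is convex.

Suppose there is a cycle. It does not lie in $V_1$ or in $V_2$, so it meets both $V_1\setminus V_2$ and $V_2\setminus V_1$. Take a maximal arc of it inside $V_2\setminus V_1$; it is bounded by vertices of $V_1$. If these are distinct, we contradict the first paragraph. If they coincide, the cycle has exactly one vertex in $V_1$, and this vertex has a neighbor in $V_2\setminus V_1$, hence lies in $V_2$; then the cycle lies in $V_2$, a contradiction. The last claim follows by exchanging the roles of $V_1$ and $V_2$. $\square$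

**The universal theory $T_0$.** The language has unary predicates $P,X,U$, and relations $E\subseteq P\times U^2$, $R\subseteq X\times P$, $H\subseteq X\times P\times U^2$. Write $E_m=E(m,\cdot,\cdot)$, and $u\to_qv$ for $H(x,m,u,v)$ where $q=(x,m)$. The axioms of $T_0$ say: $P,X,U$ partition the universe; each $E_m$ is a forest on $U$; if $\neg R(x,m)$ then $H(x,m,\cdot,\cdot)=\emptyset$; if $R(x,m)$ then $H(x,m,\cdot,\cdot)$ is a 2-orientation of $E_m$. $T_0$ is universal. In models of $T_0$ we allow $P,X,U$, and even the whole universe, to be empty.

**Definition (closed sets).** For $M\models T_0$ and $A\subseteq M$ write $A\le M$, and call $A$ *closed* in $M$, if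

* (C1) for $m\in P(A)$, the set $U(A)$ is convex in $(U(M),E_m)$;
* (C2) if $x,m,u\in A$ and $H(x,m,u,v)$, then $v\in A$.

Example: let $t_0,t_1,t_2$ be an $E_m$-path. Then $\{m,t_0,t_2\}$ is not closed, and every closed set containing it contains $t_1$. The set $\{t_0,t_2\}$ is closed, because it contains no element of $P$. If $R(x,m)$ and $t_0\to_{(x,m)}t_1$, then $\{m,t_0\}$ is closed but $\{x,m,t_0\}$ is not.

We need five facts.

(F1) *Intersections of closed sets and unions of chains of closed sets are closed.* For intersections this is immediate. For a chain, the finitely many elements in a hypothesis of (C1) or (C2) lie in one member. Let $\mathrm{cl}(A)$ be the least closed set containing $A$. It is obtained from $A$ by iterating $\omega$ times the operation of adding all vertices on paths required by (C1) and all out-neighbors required by (C2). Each $m$ and pair of vertices gives at most one path, which is finite, and each triple $(x,m,u)$ at most two out-neighbors. So $\mathrm{cl}(A)\setminus A\subseteq U$ and $|\mathrm{cl}(A)|\le|A|+\aleph_0$.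

(F2) *$A\le B\le M$ implies $A\le M$; and $A\le M$, $A\subseteq B\subseteq M$ imply $A\le B$.* For the first: a path in $M$ between vertices of $A$ lies in $B$, is a path of $B$, and so lies in $A$; similarly for out-neighbors. For the second: paths and out-neighbors in $B$ are paths and out-neighbors in $M$.

(F3) *If $A\supseteq U(M)$, then $A\le M$.*

(F4) *$M\prec M'$ implies $M\le M'$* (for $M\models T_0$). If $M'$ has an $E_m$-path of length $n$ between $u,v\in M$ with $m\in M$, then so does $M$, and this is the only path in $M'$. The out-neighbors of $u$ for a pair from $M$ form a set of size at most $2$ definable over $M$, so they lie in $M$.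

(F5) *If $e\in\mathrm{cl}(A)$, there are a finite tuple $a$ from $A$ and a formula $\psi(z;y)$ with $\psi(e;a)$ such that for all $a'$ the set defined by $\psi(z;a')$ is finite and contained in $\mathrm{cl}(a')$.* Indeed $e$ is the last term of a finite sequence in which each term is an entry of $a$, or lies on an $E_m$-path of a given length between two earlier terms ($m$ in $a$), or is an $(x,m)$-out-neighbor of an earlier term ($x,m$ in $a$). Let $\psi(z;y)$ say that $z$ is the last term of a sequence of this shape. Each term has finitely many possible values once the earlier ones are fixed, because paths are unique and out-degrees are at most $2$. In particular $\mathrm{cl}(A)\subseteq\mathrm{acl}(A)$.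

## 4. The theory $T$: axioms that solve finite extension problems

$T$ will say that finite extensions of finite sets are realized, with control on out-neighbors and on paths of bounded length, so that in saturated models the realizations are closed. $T$ is $T_0$ together with the following schemata, for all $n$, stated for a structure $M$.

**(U)** Let $W\subseteq U(M)$, $P_0\subseteq P(M)$, $X_0\subseteq X(M)$ be finite, $A=W\cup P_0\cup X_0$. Let $B\models T_0$ with $P(B)=P_0$, $X(B)=X_0$, $U(B)=W\sqcup V$, $V$ finite, $B$ inducing on $A$ the same structure as $M$, and $A\le B$. Then there is an injection $f:V\to U(M)\setminus W$ such that $f\cup\mathrm{id}_A$ is an embedding $B\to M$ and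

* (U1) for $q\in R\cap(X_0\times P_0)$ and $v\in V$, all $\to_q$-out-neighbors of $f(v)$ in $M$ lie in $W\cup f(V)$;
* (U2) for $m\in P_0$, every $E_m$-path in $M$ of length between $1$ and $n$ with endpoints in $W\cup f(V)$ and interior outside $W\cup f(V)$ has length $1$ or has both endpoints in $W$.

**(P)** Let $W\subseteq U(M)$, $X_0\subseteq X(M)$, $Z\subseteq P(M)$ be finite, and $B\models T_0$ with $U(B)=W$, $X(B)=X_0$, $P(B)=\{\mu\}$. Then there is $m\in P(M)\setminus Z$ such that $\mu\mapsto m$ (identity elsewhere) embeds $B$ into $M$; for $x\in X_0$ with $R(x,m)$ all $\to_{(x,m)}$-out-neighbors of elements of $W$ lie in $W$; and every $E_m$-path of length $\le n$ with endpoints in $W$ lies in $W$.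

**(X)** Let $P_0,P_1\subseteq P(M)$ be finite and disjoint and $Z\subseteq X(M)$ finite. For each $m\in P_1$ let $W_m\subseteq U(M)$ be finite such that every vertex of $U(M)\setminus W_m$ has at most one $E_m$-neighbor in $W_m$, and let $\to_m$ be a 2-orientation of $(W_m,E_m)$. Then there is $x\in X(M)\setminus Z$ with $\neg R(x,m)$ for $m\in P_0$ and, for $m\in P_1$: $R(x,m)$, $\to_{(x,m)}$ induces $\to_m$ on $W_m$, and out-neighbors of elements of $W_m$ lie in $W_m$.

These are first-order: for fixed sizes there are finitely many isomorphism types of $B$ over an enumeration of the parameters, the condition that $B$ induces the right structure on $A$ is quantifier-free, $A\le B$ depends only on the isomorphism type, and all conclusions mention paths of bounded length only. By (P), every model of $T$ has nonempty (indeed infinite) $P$.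

**Proposition 6.** Every $M_0\models T_0$ satisfies $M_0\le M$ for some $M\models T$. In particular $T$ is consistent.

*Proof.*

**Step 1: solving one instance of (U).** We show that an instance in $M\models T_0$ whose hypotheses hold has a solution in some $M'\models T_0$ with $M\le M'$. Take $V$ disjoint from $M$ and $M'=M\cup V$. For $m\in P_0$ put $E_m=E_m^M\cup E_m^B$; the other $E_m$, and $R$, are unchanged. Apply Lemma 5 with $V_1=U(M)$, $V_2=U(B)$: here $V_1\cap V_2=W$ is convex in $B$ since $A\le B$, and the graph induces $E_m^M$ and $E_m^B$ on the two parts. So $E_m$ is a forest with $U(M)$ convex.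

For $q\in R\cap(X_0\times P_0)$ let $\to_q$ be $\to_q^M\cup\to_q^B$. For $w\in W$, the out-neighbors of $w$ in $B$ lie in $W$ since $A\le B$, so they are out-neighbors in $M$ already. Hence elements of $U(M)$ keep their out-neighbors, elements of $V$ have those from $B$, and out-degrees are at most $2$; every edge is directed, since it comes from $M$ or from $B$. For other $(x,m)\in R$ with $m\in P_0$, extend $\to_{(x,m)}$ by Lemma 4 with $S=U(M)$. For $m\notin P_0$ there are no new edges to direct.

Then $M'\models T_0$. Also $M\le M'$: $U(M)$ is convex for every $E_m$, and elements of $U(M)$ have no out-neighbors in $V$. With $f=\mathrm{id}_V$, (U1) is clear. For (U2): all $E_m$-neighbors ($m\in P_0$) of $v\in V$ lie in $W\cup V$, so a path of length $\ge2$ with interior outside $W\cup V$ has no endpoint in $V$.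

**Step 2: solving one instance of (P) or (X).** We do the same for the other schemata. For (P), add $\mu$ with $E_\mu,R,H$ as in $B$, no other $E_\mu$-edges, and $\neg R(x,\mu)$ for $x\notin X_0$. For (X), add $\xi$ with $R(\xi,m)$ iff $m\in P_1$, and with $\to_{(\xi,m)}$ obtained from $\to_m$ by Lemma 4 with $S=W_m$ in the forest $(U(M),E_m)$. In both cases the new structure is a model of $T_0$ with the required element, and $U$ is unchanged, so $M\le M'$ by (F3).

**Step 3: persistence.** To iterate we need two remarks. If an instance has a solution in $M$ and $M\le M'$, the same solution works in $M'$: an out-neighbor in $M'$ of an element of $M$ for a pair from $M$ lies in $M$ by (C2), and an $E_m$-path in $M'$ with endpoints and $m$ in $M$ lies in $M$ by (C1). If the hypotheses of an instance with parameters in $M$ hold in $M'\ge M$, they hold in $M$: those of (U) and (P) concern the parameters only, and the condition on neighbors in (X) is universal.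

**Step 4: the chain.** Unions of $\le$-chains are closed extensions of their members and satisfy $T_0$. Build $M_0\le M_1\le\cdots$: list all instances with parameters in $M_k$, and run through the list in a transfinite $\le$-chain starting with $M_k$, solving each instance whose hypotheses hold at its stage and doing nothing otherwise, with unions at limits. Let $M_{k+1}$ be the union, and $M=\bigcup_kM_k$. An instance whose hypotheses hold in $M$ has its parameters in some $M_k$; by Step 3 the hypotheses hold at its stage, it is solved there, and the solution persists in $M$. So $M\models T$ and $M_0\le M$. Taking $M_0=\emptyset$ we see that $T$ is consistent. $\square$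

## 5. Realizing closed extensions, and completeness

**Proposition 7 (extension).** Let $\mathbb M\models T$ be $\kappa$-saturated, $\kappa>\aleph_0$, $A\le\mathbb M$, $A\le B\models T_0$, $|B|<\kappa$. Then there is an embedding $B\to\mathbb M$ over $A$ with closed image.

*Proof.* Subsets of $B$ that contain $U(B)$ are closed in $B$. So we may first treat $A\le A\cup U(B)$, then add the elements of $P(B)$, then those of $X(B)$, one at a time, taking unions at limits (closed by (F1)). At each step we replace the set already embedded by its closed image. Write $\mathrm{out}_B(u)$ for the set of out-neighbors of $u$ in $B$, for a pair clear from the context. A $\kappa$-saturated model realizes types over fewer than $\kappa$ parameters in fewer than $\kappa$ variables.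

**Step 1: new vertices, $B=A\cup V$ with $V\subseteq U$.** We write down a type whose realizations have closed image, and then realize finite parts of it by (U). Let $\Sigma((y_v)_{v\in V})$ consist of

* the quantifier-free diagram of $B$ over $A$;
* for $(x,m)\in R(A)$ and $v\in V$: "the out-neighbors of $y_v$ for $(x,m)$ are among $\mathrm{out}_B(v)$";
* for $m\in P(A)$, $v\in V$, $t\in U(B)$ not $E_m^B$-connected to $v$, and each $n$: "there is no $E_m$-path of length $n$ from $y_v$ to $t$";

in the last two clauses read $y_t$ for $t\in V$. A realization gives an embedding with closed image. (C2) holds by the second clause and $A\le\mathbb M$. For (C1), two vertices of $A$ are dealt with by $A\le\mathbb M$. For other pairs, either the two vertices are connected in $B$, and the image of the path in $B$ is the unique path in $\mathbb M$, or there is no path in $\mathbb M$ by the third clause.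

Consider a finite fragment of $\Sigma$ mentioning finite sets $P_0,X_0$, vertices $W_0\subseteq U(A)$, $V_0\subseteq V$, and lengths $\le n$. Choose finite $W,V_1$ with $W_0\subseteq W\subseteq U(A)$, $V_0\subseteq V_1\subseteq V$, such that $\mathrm{out}_B(v)\subseteq W\cup V_1$ for $v\in V_0$ and all pairs in $R\cap(X_0\times P_0)$. Put $A_0=W\cup P_0\cup X_0$ and $B_0=A_0\cup V_1$. Since $A_0=A\cap B_0$ and $A\le B$, we get $A_0\le B_0$: a path or out-neighbor in $B_0$ is one in $B$. Apply (U) to $A_0\le B_0$ with this $n$, and get $f$. The diagram holds since $f\cup\mathrm{id}$ is an embedding. By (U1), the out-neighbors of $f(v)$ lie in $W\cup f(V_1)$, so they correspond to out-neighbors of $v$ in $B_0$, which belong to $\mathrm{out}_B(v)$. Finally suppose there is an $E_m$-path of length $\le n$ from $f(v)$ to the image of some $t$ that the third clause forbids. Cut it at its vertices in $W\cup f(V_1)$. By (U2), each piece is an edge of the copy of $B_0$ or joins two vertices of $W$; in the latter case it lies in $A$, as $A\le\mathbb M$. So $v$ and $t$ are connected in $B$, a contradiction.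

**Step 2: a new forest label, $B=A\cup\{\mu\}$ with $\mu\in P$.** The plan is the same with (P). Let $\Sigma(y)$ consist of the quantifier-free diagram of $\mu$ over $A$; for $x\in X(A)$ with $R(x,\mu)$ and $u\in U(A)$, "the out-neighbors of $u$ for $(x,y)$ are among $\mathrm{out}_B(u)$"; and for $u,t\in U(A)$ not $E^B_\mu$-connected and each $n$, "there is no $E_y$-path of length $n$ from $u$ to $t$". A realization gives a closed image: for old labels and old pairs use $A\le\mathbb M$; for $y$ argue as in Step 1. For a finite fragment with lengths $\le n$, let $X_0$ be the set of mentioned $x$, $Z$ the set of mentioned elements of $P(A)$, and $W$ the set of mentioned vertices together with the sets $\mathrm{out}_B(u)$ for mentioned $u$ and pairs $(x,\mu)\in R$, $x\in X_0$. Apply (P) to the substructure $W\cup X_0\cup\{\mu\}$ of $B$. Out-neighbors of elements of $W$ lie in $W$, so they are out-neighbors in $B$; paths of length $\le n$ between elements of $W$ lie in $W$, so they are paths in $B$. Hence the fragment is satisfied.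

**Step 3: a new orienting element, $B=A\cup\{\xi\}$ with $\xi\in X$.** Now we use (X). Let $\Sigma(y)$ consist of the quantifier-free diagram of $\xi$ over $A$ and, for $m$ with $R(\xi,m)$ and $u\in U(A)$, "the out-neighbors of $u$ for $(y,m)$ are exactly $\mathrm{out}_B(u)$". A realization gives a closed image, since $U$ and $P$ of the set do not change. For a finite fragment let $P_1$ (respectively $P_0$) be the set of mentioned $m$ with $R(\xi,m)$ (respectively not), and $Z$ the set of mentioned elements of $X(A)$. For $m\in P_1$ let $W_m$ be the union of all $E_m$-paths, including those of length $0$, between vertices that are mentioned or are $(\xi,m)$-out-neighbors of mentioned vertices. It is finite. Its part in each component of the forest $E_m$ is connected (every vertex of it lies on a path between two of the chosen vertices, and any two of these in the component are joined inside $W_m$), so $W_m$ is convex in $\mathbb M$. Also $W_m\subseteq A$, since $A\le\mathbb M$. By convexity each vertex outside $W_m$ has at most one $E_m$-neighbor in it. Apply (X) with the orientations that $B$ induces on the $W_m$. For a mentioned $u$, the out-neighbors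 of $u$ for $(x,m)$ lie in $W_m$, so they are $\mathrm{out}_B(u)\cap W_m=\mathrm{out}_B(u)$. $\square$

**Proposition 8.** (a) If $\mathbb M,\mathbb M'\models T$ are $\kappa$-saturated, $\kappa>\aleph_0$, every isomorphism between closed subsets of $\mathbb M$ and $\mathbb M'$ of size $<\kappa$ is elementary. (b) $T$ is complete. (c) If $N\le\mathbb M$, where $\mathbb M\models T$ is $\kappa$-saturated with $\kappa>\aleph_0$, $|N|<\kappa$ and $N\models T$, then $N\prec\mathbb M$.

*Proof.* (a) These isomorphisms form a back-and-forth system. Given $h:C\to C'$ and $c\in\mathbb M$, we have $C\le\mathrm{cl}(Cc)$, a set of size at most $|C|+\aleph_0<\kappa$. Proposition 7, with $C'$ as base, extends $h$ to $\mathrm{cl}(Cc)$ with closed image. The case $c\in\mathbb M'$ is symmetric. (b) The set $\emptyset$ is closed in all models, so by (a) any two $\aleph_1$-saturated models are elementarily equivalent, and every model has such an elementary extension. (c) Let $N\prec N'$ with $N'$ $\kappa$-saturated. Then $N\le N'$ by (F4), so by (a) $\mathrm{id}_N$ is elementary between $N'$ and $\mathbb M$. Hence for every formula $\varphi$ and every tuple $a$ from $N$, $N\models\varphi(a)$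 iff $N'\models\varphi(a)$ iff $\mathbb M\models\varphi(a)$. $\square$

From now on $\mathbb M$ is the monster model of $T$. The use of (a) is always the same: *an isomorphism between small closed sets preserves types*.

## 6. A submodel with the same vertices, and the type $p$

Let $M\models T$ and $m^*\in P(M)$; we may take $M\prec\mathbb M$ small.

**Step 1: choosing $N$.** We want $N\prec M$ with all the vertices of $M$, without $m^*$, and with no element that orients $E_{m^*}$. Put $P^0=X^0=\emptyset$ and build increasing sets
$$P^k\subseteq P(M)\setminus\{m^*\},\qquad X^k\subseteq\{x\in X(M):\neg R(x,m^*)\}.$$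
Let $P^{k+1}$ be $P^k$ together with, for each instance of (P) in $M$ with $X_0\subseteq X^k$ and $Z\subseteq P^k$, a solution in $M$ of the same instance with $Z\cup\{m^*\}$ in place of $Z$. Let $X^{k+1}$ be $X^k$ together with, for each instance of (X) in $M$ whose hypotheses hold and with $P_0,P_1\subseteq P^k$, $Z\subseteq X^k$, a solution in $M$ of the instance with $P_0\cup\{m^*\}$ in place of $P_0$; this set is disjoint from $P_1$ because $m^*\notin P^k$. Let
$$N=U(M)\cup\bigcup_kP^k\cup\bigcup_kX^k.$$

**Step 2: $N\prec M$.** We check the axioms in $N$ and then quote Proposition 8. $N\models T_0$ as $T_0$ is universal. Since $U(N)=U(M)$, the hypotheses and conclusions of an instance with parameters in $N$ mean the same in $N$ and in $M$: they refer only to the parameters, the solution and $U$. For (U), the solutions from $M$ consist of vertices, so they are in $N$. For (P) and (X), the finitely many parameters from $P$ and $X$ lie in some $P^k\cup X^k$, and a solution was put in $P^{k+1}$ or $X^{k+1}$. So $N\models T$. As $N\supseteq U(M)$, we have $N\le M\le\mathbb M$ by (F3) and (F4), so $N\le\mathbb M$ by (F2), and $N\prec\mathbb M$ by Proposition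 8(c). Hence $N\prec M$, and
$$U(N)=U(M),\qquad m^*\notin N,\qquad \neg R(x,m^*)\ \text{ for all }x\in X(N).\tag{1}$$

**Step 3: choosing $p$.** We take an $x$ that orients $E_{m^*}$, with no out-neighbor of a vertex of $M$ outside $M$, and no other label of $M$. Fix a 2-orientation $o$ of $(U(M),E_{m^*})$, by Lemma 4 with $S=\emptyset$. Let $B=M\cup\{\xi\}$, $\xi\in X$, with $R(\xi,m)$ iff $m=m^*$, and $\to_{(\xi,m^*)}=o$. Then $M\le B\models T_0$ by (F3). By Proposition 7 realize $\xi$ by $x^*\in\mathbb M$ with $M\cup\{x^*\}\le\mathbb M$. Put $p=\mathrm{tp}(x^*/M)$.

## 7. Both directions of a new edge divide over $N$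

**Proposition 9.** $p$ forks over $N$.

*Proof.*

**Step 1: a new star.** We realize, outside $M$, a star for $E_{m^*}$ over $A=N\cup\{m^*\}$. Since $A\supseteq U(M)$, $A\le M\le\mathbb M$. Let $B=A\cup\{u\}\cup\{v_i:i<\omega\}$ with new distinct vertices, whose only new edges are $E_{m^*}(u,v_i)$, $E_{m^*}(v_i,u)$. By (1), no pair in $R(A)$ has second coordinate $m^*$, so nothing new has to be oriented. Hence $B\models T_0$. No new edge meets $U(A)$, and no new out-neighbors appear, so $A\le B$. By Proposition 7 we may assume $B\le\mathbb M$.

**Step 2: one direction divides.** Any permutation of the $v_i$, together with the identity on $A\cup\{u\}$, is an automorphism of the closed set $B$, hence elementary by Proposition 8(a). So $(v_i)$ is indiscernible over $Nm^*u$, and $(m^*,u,v_i)_{i<\omega}$ is $N$-indiscernible. The set $\{H(x,m^*,u,v_i):i<\omega\}$ is $3$-inconsistent, since out-degrees are at most $2$. Thus $H(x,m^*,u,v_0)$ divides over $N$.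

**Step 3: the other direction divides by the swap.** We have $A\cup\{u,v_0\}\le B\le\mathbb M$: the only path between $u$ and $v_0$ is their edge, there are no paths between them and $U(A)$, and there are no out-neighbors to add. Swapping $u$ and $v_0$ is an automorphism of $A\cup\{u,v_0\}$ over $A$, hence elementary. So $(m^*,u,v_0)\equiv_N(m^*,v_0,u)$, and $H(x,m^*,v_0,u)$ divides over $N$ too.

**Step 4: one of the two must hold.** We have $R(x,m^*)\in p$ and, since $E(m^*,u,v_0)$, by $T_0$
$$R(x,m^*)\vdash H(x,m^*,u,v_0)\vee H(x,m^*,v_0,u).$$
So $R(x,m^*)$, and hence $p$, forks over $N$. $\square$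

In Step 1 the condition $\neg R(x,m^*)$ for $x\in X(N)$ did what failed in Section 2: no element of $N$ orients $\{u,v_0\}$.

## 8. Copies of $M$ share their vertices, so $p$ does not divide

**Proposition 10.** $p$ does not divide over $N$.

*Proof.*

**Step 1: reduction to copies of $M$.** We show that it suffices to prove: for every $N$-indiscernible sequence $(M_i)_{i<\omega}$ of enumerations with $M_0=M$, the set $\bigcup_ip(x;M_i)$ is consistent. Suppose $p$ divides over $N$: $p\vdash\psi(x;c)$, and $(c_i)$ is $N$-indiscernible with $c_0=c$ and $\{\psi(x;c_i)\}$ $k$-inconsistent. Choose $M_i'$ with $M_i'c_i\equiv_NMc$. Let $(M_i''c_i'')_{i<\omega}$ be an $N$-indiscernible sequence realizing the EM-type over $N$ of $(M_i'c_i)$. Each term realizes $\mathrm{tp}(Mc/N)$, so by an automorphism over $N$ we may assume $M_0''c_0''=Mc$. Then $p(x;M_i'')\vdash\psi(x;c_i'')$ for each $i$, since by compactness $p(x;M)\vdash\psi(x;c)$ is witnessed by one sentence about $Mc$. The set $\{\psi(x;c_i'')\}$ is $k$-inconsistent, since $k$-inconsistency is expressed by a formula on increasing $k$-tuples. So $\bigcup_ip(x;M_i'')$ is inconsistent, although $(M_i'')$ is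 $N$-indiscernible with $M_0''=M$.

Now let $(M_i)$ be such a sequence, and $m_i^*$ the element of $M_i$ corresponding to $m^*$.

**Step 2: the vertices do not move.** The point is that all $m^*_i$ carry the same forest on the same vertices. Coordinates of $M$ lying in $N$ are constant along the sequence. Since $U(M)=U(N)$, we get $U(M_i)=U(N)$ with constant enumeration; and as $M_i\equiv_NM$, the relations $E_{m_i^*}$ and $E_{m^*}$ agree on $U(N)$. As $M_i\prec\mathbb M$, we have $M_i\le\mathbb M$ by (F4), so $U(N)$ is $E_{m_i^*}$-convex in $\mathbb M$.

**Step 3: no copy contains the label of another in the wrong place.** We claim $P(M_i)\cap\{m_j^*:j<\omega\}=\{m_i^*\}$; this prevents conflicts about $R$. Suppose $\nu_i=m_j^*$ with $j\ne i$, where $\nu_i$ is the element of $M_i$ in some fixed coordinate. If $j<i$, indiscernibility gives $\nu_2=m_0^*$ and $\nu_2=m_1^*$, so $m_0^*=m_1^*$. If $i<j$, it gives $\nu_0=m_1^*$ and $\nu_0=m_2^*$, so $m_1^*=m_2^*$. In both cases $(m_k^*)_k$ is constant by indiscernibility, so $m_j^*=m_i^*$.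

**Step 4: one $x$ for all copies.** We build a single orienting element. Let $A=\mathrm{cl}(\bigcup_iM_i)$ and $B=A\cup\{\xi\}$, $\xi\in X$, with $R(\xi,m)$ iff $m\in\{m_i^*:i<\omega\}$. By Step 2, for each $\mu\in\{m_i^*:i<\omega\}$ the orientation $o$ is a 2-orientation of $(U(N),E_\mu)$, and $U(N)$ is $E_\mu$-convex in $U(A)$. Let $\to_{(\xi,\mu)}$ be a 2-orientation of $(U(A),E_\mu)$ that induces $o$ on $U(N)$, with out-neighbors of elements of $U(N)$ in $U(N)$ (Lemma 4 with $S=U(N)$). Then $A\le B\models T_0$ by (F3). By Proposition 7 let $x^\circ\in\mathbb M$ realize $\xi$ with $A\cup\{x^\circ\}\le\mathbb M$.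

**Step 5: $x^\circ\models p(x;M_i)$ for every $i$.** We compare closed sets. By Step 3, $m_i^*$ is the only $m\in P(M_i)$ with $R(x^\circ,m)$. The $(x^\circ,m_i^*)$-out-neighbors in $\mathbb M$ of elements of $U(M_i)=U(N)$ lie in $A$, since $A\cup\{x^\circ\}$ is closed, and so they are those given by $o$. Together with $M_i\le\mathbb M$ this gives $M_i\cup\{x^\circ\}\le\mathbb M$. The natural map $M\cup\{x^*\}\to M_i\cup\{x^\circ\}$ is an isomorphism of closed sets: it is elementary on $M$, fixes $U(N)$ pointwise, and $x^*,x^\circ$ both carry exactly the orientation $o$ for the one label $m^*$, respectively $m_i^*$. By Proposition 8(a) it is elementary, so $x^\circ\models p(x;M_i)$. $\square$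

It remains to see that $T$ is NSOP$_1$.

## 9. An independence relation from closures

Let $K$ denote small elementary submodels of $\mathbb M$, and $a,b,c,\dots$ finite tuples.

**Definition.** $a\perp_Kb$ if, with $A^*=\mathrm{cl}(Ka)$ and $B^*=\mathrm{cl}(Kb)$:

* (i) $A^*\cap B^*=K$;
* (ii) for $m\in P(K)$, every $E_m$-path in $\mathbb M$ from a vertex of $A^*$ to a vertex of $B^*$ contains a vertex of $K$.

This relation is $\mathrm{Aut}(\mathbb M)$-invariant and symmetric. If $a'\in K$, then $a'\perp_Kb$ for all $b$: $\mathrm{cl}(Ka')=\mathrm{cl}(K)=K$ by (F4), and a path starting in $K$ contains a vertex of $K$.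

Why (ii)? We shall glue three structures pairwise. If $m\in K$ and $\alpha,\beta,\gamma$ are vertices outside $K$ such that the first structure has the edge $\{\alpha,\beta\}$, the second $\{\beta,\gamma\}$ and the third $\{\alpha,\gamma\}$, each of them can be a forest, but gluing produces a triangle. Condition (ii) excludes such edges.

**Lemma 11.** If $a\not\perp_Kb$, some $\varphi(x;b,k)\in\mathrm{tp}(a/Kb)$, with $k\in K$, is such that every $a'\models\varphi(x;b,k)$ has $a'\not\perp_Kb$. Consequently, if $\mathrm{tp}(a/Kb)$ is finitely satisfiable in $K$, then $a\perp_Kb$ and $b\perp_Ka$.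

*Proof.*

**Step 1: (i) fails.** We write a formula that puts an element of $\mathrm{cl}(Kb)\setminus K$ into $\mathrm{cl}(Ka')$. Take $e\in(A^*\cap B^*)\setminus K$, a formula $\psi(z;x,k)$ as in (F5) with $\psi(e;a,k)$, and $\chi(z;b,k)$ isolating the type $\mathrm{tp}(e/Kb)$, which is algebraic since $\mathrm{cl}(Kb)\subseteq\mathrm{acl}(Kb)$. All solutions of $\chi$ are conjugate to $e$ over $Kb$, so they lie in $\mathrm{cl}(Kb)\setminus K$. Then $\exists z(\psi(z;x,k)\wedge\chi(z;b,k))$ works: if $a'$ satisfies it, a witness $z$ lies in $\mathrm{cl}(Ka')\cap\mathrm{cl}(Kb)$ and not in $K$.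

**Step 2: (i) holds and (ii) fails; the bad component misses $K$.** Avoiding $K$ along a path mentions all of $K$, so we first replace it by a property of the endpoint. Let $m\in P(K)$ and let $\pi$ be an $E_m$-path of length $n$ from $v\in A^*$ to $w\in B^*$ avoiding $K$. We claim that the $E_m$-component of $w$ misses $K$. Otherwise choose a shortest path among all paths from a vertex $t$ of $\pi$ to a vertex $s\in K$. It meets $\pi$ only in $t$ and $K$ only in $s$, and it has length at least $1$. Let $s'\notin K$ be its vertex before $s$. Going from $w$ along $\pi$ to $t$ and then to $s$ is a path containing $s'$, and likewise from $v$. By convexity of $U(B^*)$ and $U(A^*)$ for $E_m$ (recall $s,m\in K$), $s'\in(A^*\cap B^*)\setminus K$, contradicting (i).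

**Step 3: the formula in this case.** Let $\psi(y;x,k)$ be as in (F5) for $v\in\mathrm{cl}(Ka)$, with $\psi(v;a,k)$, and let $\chi(z;b,k)$ isolate $\mathrm{tp}(w/Kb)$. The formula (with $m$ among the parameters $k$)
$$\exists y\,\exists z\,\big(\psi(y;x,k)\wedge\chi(z;b,k)\wedge\text{“there is an }E_m\text{-path of length }n\text{ from }y\text{ to }z\text{”}\big)$$
holds of $a$. Let $a'$ satisfy it, with witnesses $y,z$. Then $y\in\mathrm{cl}(Ka')$; $z$ is conjugate to $w$ over $Kb$, so $z\in\mathrm{cl}(Kb)$ and its $E_m$-component misses $K$. The path from $y$ to $z$ lies in that component, so (ii) fails for $a'$ and $b$.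

**Step 4: finite satisfiability.** If $\mathrm{tp}(a/Kb)$ is finitely satisfiable in $K$ and $a\not\perp_Kb$, the formula found is satisfied by some $a'\in K$, so $a'\not\perp_Kb$, which is false. So $a\perp_Kb$, and $b\perp_Ka$ by symmetry. $\square$

## 10. Gluing three faces

**Lemma 12.** Let $Y_{12},Y_{13},Y_{23}\models T_0$ (the *faces*), with $Y_{ij}\cap Y_{ik}=Y_i$ (with the same induced structure from both), $Y_i\cap Y_j=K$ for $i\ne j$, each $Y_i$ and $K$ closed in the faces containing it, and such that for $m\in P(K)$ every $E_m$-path in $Y_{ij}$ from $Y_i$ to $Y_j$ meets $K$. Then there is $W\models T_0$ with underlying set $Y_{12}\cup Y_{13}\cup Y_{23}$ in which each face is a closed substructure.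

*Proof.* For distinct $i,j,k$ we have $Y_i\cap Y_{jk}\subseteq Y_i\cap(Y_{ij}\cap Y_{jk})=Y_i\cap Y_j=K$. Hence an element lies in all three faces iff it is in $K$, in exactly two iff it is in some $Y_i\setminus K$, and otherwise in exactly one. Let $E_m^W$ be the union of the $E_m^\Phi$ over the faces $\Phi\ni m$, and $R^W$ the union of the $R^\Phi$. On a face containing the relevant elements of $P$ and $X$ these induce $E^\Phi$ and $R^\Phi$, since the faces agree on intersections.

We prove that *$(U(W),E_m^W)$ is a forest, in which every union of faces containing $m$ is convex* (Steps 1–4); then we orient it (Steps 5–6) and check closedness (Step 7).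

**Step 1: labels $m\notin K$.** We dispose of the easy labels. Vertices in no face containing $m$ are isolated. If exactly one face contains $m$, the claim is clear. If $m\in Y_i\setminus K$, the faces containing $m$ are $Y_{ij},Y_{ik}$. Apply Lemma 5 to $U(Y_{ij})$ and $U(Y_{ik})$: the intersection $U(Y_i)$ is convex in both since $m\in Y_i$ and $Y_i$ is closed in both, and each edge lies in one of them.

For Steps 2–4 let $m\in K$.

**Step 2: two faces.** We glue $Y_{12}$ and $Y_{23}$. First, there are no $E_m^W$-edges between $Y_i\setminus K$ and $Y_j\setminus K$ for $i\ne j$: the only face containing both ends is $Y_{ij}$, and such an edge would be a path of length $1$ from $Y_i$ to $Y_j$ missing $K$. Let $V_1=U(Y_{12})$, $V_2=U(Y_{23})$, $V_3=U(Y_{13})$. An edge with both ends in $V_1\cup V_2$ lies in $Y_{12}$ or $Y_{23}$: if it comes from $Y_{13}$, its ends are in $Y_1\cup Y_3$, hence both in $Y_1\subseteq Y_{12}$ or both in $Y_3\subseteq Y_{23}$. So Lemma 5 applies to $V_1,V_2$, with intersection $U(Y_2)$ convex in both: $G'=E_m^W|(V_1\cup V_2)$ is a forest with $V_1$ and $V_2$ convex.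

**Step 3: the intersection with the third face is convex on both sides.** This prepares a second use of Lemma 5. Let $S=V_3\cap(V_1\cup V_2)=U(Y_1)\cup U(Y_3)$.

$S$ is convex in $Y_{13}$: paths between two vertices of $Y_1$, or two of $Y_3$, stay there by closedness. A path from $Y_1$ to $Y_3$ meets $K$, so it splits into a path between vertices of $Y_1$ and a path between vertices of $Y_3$, which lie in $Y_1$ and $Y_3$.

$S$ is convex in $G'$: a $G'$-path with two ends in $Y_1$ lies in $V_1$ by convexity of $V_1$, and then in $Y_1$, closed in $Y_{12}$; for two ends in $Y_3$ use $V_2$ and $Y_3\le Y_{23}$. Let a $G'$-path go from $u\in Y_1$ to $v\in Y_3$, and let $s$ be its first vertex in $V_2$, which exists as $v\in V_2$. All vertices before $s$ are in $V_1\setminus V_2$. Also $s\in V_1$: if $s=u$ this is clear, and otherwise $s$ is adjacent to a vertex of $V_1\setminus V_2$, so $s\notin V_2\setminus V_1$. Thus $s\in U(Y_2)$, and the segment from $u$ to $s$ is a path in $Y_{12}$ from $Y_1$ to $Y_2$, so it contains some $r\in K$. The part from $u$ to $r$ lies in $V_1$ and has its ends in $Y_1$, so it lies in $Y_1$. The part from $r$ to $v$ has its ends in $V_2$, so it lies in $V_2$ by convexity, and its ends are in $Y_3$, so it lies in $Y_3$.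

**Step 4: all three faces.** Edges at vertices of $V_3\setminus S$ lie in $Y_{13}$, so there are none between $V_3\setminus S$ and $(V_1\cup V_2)\setminus S$. By Step 3, Lemma 5 applies to $V_1\cup V_2$ and $V_3$: $E_m^W$ is a forest, and $V_1\cup V_2$ and $V_3$ are convex. Hence $V_1,V_2$ are convex too, as they are convex in $G'$. By symmetry all unions of two faces are convex.

**Step 5: every edge to be oriented inside the relevant faces lies in one of them.** Let $q=(x,m)\in R^W$ and let $F_q$ be the union of the sets $U(\Phi)$ over the faces $\Phi\ni x,m$; there is at least one such face. By Steps 1–4, $F_q$ is $E_m^W$-convex. We claim that every $E_m^W$-edge with both ends in $F_q$ lies in a face containing $x,m$. Suppose it lies in a face $\Phi'\ni m$ with $x\notin\Phi'$. If only one face $\Phi$ contains $x,m$, the ends lie in $\Phi$, and so the edge is in $\Phi$. If two faces $Y_{ij},Y_{ik}$ do, then $\Phi'=Y_{jk}$, so $m\in Y_i\cap Y_{jk}=K$, and the ends lie in $Y_j\cup Y_k$. As there are no $E_m^W$-edges between $Y_j\setminus K$ and $Y_k\setminus K$, both ends lie in $Y_j\subseteq Y_{ij}$ or both in $Y_k\subseteq Y_{ik}$, so the edge is in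 $Y_{ij}$ or $Y_{ik}$. If all three faces contain $x$ and $m$ there is no such $\Phi'$.

**Step 6: orienting.** We take the orientations of the faces and extend. Define $\to_q$ on $F_q$ as the union of the $\to_q^\Phi$ over $\Phi\ni x,m$. If $x,m,u\in\Phi\cap\Phi'$ for two faces, closedness of $\Phi\cap\Phi'$ (which is some $Y_i$) in both shows that the out-neighbors of $u$ in $\Phi$ and in $\Phi'$ are the same elements of $\Phi\cap\Phi'$. So each $u\in F_q$ has at most two out-neighbors; with Step 5, $\to_q$ is a 2-orientation of $F_q$, and it induces $\to_q^\Phi$ on each $\Phi\ni x,m$. Extend it to $(U(W),E_m^W)$ by Lemma 4 with $S=F_q$. For $q\notin R^W$ put $\to_q=\emptyset$.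

**Step 7: faces are closed.** Now $W\models T_0$ and each face is an induced substructure. (C1) for a face $\Phi$ is the convexity just proved. For (C2), let $x,m,u\in\Phi$ and $u\to_qv$ with $q=(x,m)$. Then $R(x,m)$ and $u\in F_q$, so $v\in F_q$ by Lemma 4, and $u\to_q^{\Phi'}v$ for some face $\Phi'\ni x,m,u$. Hence $\Phi'=\Phi$, or $v\in\Phi\cap\Phi'$ by Step 6; in both cases $v\in\Phi$. $\square$

**Proposition 13.** If $c_0\perp_Kc_1$, $b_0\perp_Kc_0$, $b_1\perp_Kc_1$ and $b_0\equiv_Kb_1$, there is $b$ with $b\equiv_{Kc_0}b_0$ and $b\equiv_{Kc_1}b_1$.

*Proof.*

**Step 1: the faces.** We set up Lemma 12. Let $B_i=\mathrm{cl}(Kb_i)$, $C_i=\mathrm{cl}(Kc_i)$, $D_i=\mathrm{cl}(Kb_ic_i)$, $C_{01}=\mathrm{cl}(Kc_0c_1)$, and let $\sigma:B_0\to B_1$ be the isomorphism over $K$ with $b_0\mapsto b_1$ induced by an automorphism of $\mathbb M$ over $K$. Glue disjoint copies: $Y_{12}=D_0$; $Y_{13}=D_1$, with $B_1$ identified with $B_0$ via $\sigma$; and $Y_{23}=C_{01}$, glued to $D_0$ along $C_0$ and to $D_1$ along $C_1$. Since $B_i\cap C_i=K=C_0\cap C_1$ by (i), an element involved in two different identifications lies in $K$, and $\sigma$ fixes $K$; so no further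 identifications arise, and $Y_1=B_0$, $Y_2=C_0$, $Y_3=C_1$ pairwise intersect in $K$. All these sets are closed in $\mathbb M$, hence in the faces containing them by (F2). The paths required to meet $K$ do so by (ii): in $D_0$ from $b_0\perp_Kc_0$, in $D_1$ from $b_1\perp_Kc_1$, in $C_{01}$ from $c_0\perp_Kc_1$.

**Step 2: realizing the result.** Let $W$ be as in Lemma 12. Since $C_{01}\le\mathbb M$ and $C_{01}\le W$, Proposition 7 embeds $W$ over $C_{01}$ onto a closed subset of $\mathbb M$. Let $b$ be the image of $b_0$, which is identified with $b_1$. The map from $D_0$ to its image is an isomorphism of closed sets (by (F2), as $D_0\le W$) fixing $C_0\supseteq Kc_0$, hence elementary by Proposition 8(a): $b\equiv_{Kc_0}b_0$. Likewise $D_1$ gives $b\equiv_{Kc_1}b_1$. $\square$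

## 11. Amalgamation excludes SOP$_1$

**Proposition 14.** $T$ is NSOP$_1$.

*Proof.* Suppose $T$ has SOP$_1$, witnessed by $\varphi(x;y)$.

**Step 1: a tall tree.** We stretch the tree so that types can be counted along it. Let $\kappa=(2^{\aleph_0})^+$. Let $T^{Sk}$ be a complete expansion of $T$ with Skolem functions in a countable language $L^{Sk}$, and $\mathbb M'$ a monster model of $T^{Sk}$. We claim that in $\mathbb M'$ there is $(b_\eta)_{\eta\in2^{<\kappa}}$ such that $\{\varphi(x;b_\eta):\eta\in C\}$ is consistent for every chain $C$, and $\{\varphi(x;b_\nu),\varphi(x;b_{\eta^\frown1})\}$ is inconsistent whenever $\nu\trianglerighteq\eta^\frown0$. By compactness it suffices to handle the conditions on a finite $F\subseteq2^{<\kappa}$. As $T$ is complete, a tree $(b_\eta)_{\eta\in2^{<\omega}}$ as in the definition of SOP$_1$ may be taken in $\mathbb M'$. Let $D=\{\alpha:\alpha+1=\mathrm{len}(\nu)\text{ for some }\nu\in F\}$, a finite set, and let $g(\nu)\in2^{<\omega}$ be the restriction of $\nu$ to $D\cap\mathrm{len}(\nu)$, re-indexed increasingly. If $\nu\trianglelefteq\nu'$ then $g(\nu)\trianglelefteq g(\nu')$, so $g$ maps chains to chains.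 Suppose $\eta^\frown1,\nu\in F$ and $\nu\trianglerighteq\eta^\frown0$. Then $\mathrm{len}(\eta)\in D$; with $\rho$ the re-indexed restriction of $\eta$ to $D\cap\mathrm{len}(\eta)$, we get $g(\eta^\frown1)=\rho^\frown1$ and $g(\nu)\trianglerighteq\rho^\frown0$. So $\nu\mapsto b_{g(\nu)}$ is as required on $F$.

**Step 2: an array of pairs.** We extract pairs $c_n=(c_{n,0},c_{n,1})$ whose two entries look alike over the past but are incompatible in the future. Put $\sigma_0=\emptyset$. Given $\sigma_n$ and $c_{<n}$, there are at most $2^{\aleph_0}$ $L^{Sk}$-types over $c_{<n}$, so there are $\alpha<\beta<\kappa$ such that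
$$c_{n,1}:=b_{\sigma_n{}^\frown0^\alpha{}^\frown1}\quad\text{and}\quad c_{n,0}:=b_{\sigma_n{}^\frown0^\beta{}^\frown1}$$
have the same $L^{Sk}$-type over $c_{<n}$. Put $\sigma_{n+1}=\sigma_n{}^\frown0^\beta{}^\frown1$. The indices of the $c_{n,0}$ form a chain, so some $b$ satisfies $\varphi(b;c_{n,0})$ for all $n$. For $n<k$ the index of $c_{k,0}$ extends $\sigma_{n+1}\trianglerighteq\sigma_n{}^\frown0^\alpha{}^\frown0$ (with $\alpha$ from stage $n$), so $\varphi(x;c_{n,1})\wedge\varphi(x;c_{k,0})$ is inconsistent. Passing to a sequence realizing the $L^{Sk}$-EM-type over $b$, indexed by $\omega+2$, we obtain $(c_i)_{i\le\omega+1}$, $L^{Sk}$-indiscernible over $b$, with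

* (a) $\varphi(b;c_{i,0})$ for all $i$;
* (b) $\varphi(x;c_{i,1})\wedge\varphi(x;c_{j,0})$ inconsistent for $i<j$;
* (c) $c_{i,0}$ and $c_{i,1}$ have the same $L^{Sk}$-type over $c_{<i}$.

All three are conditions on increasing tuples, expressed by formulas over $b$; for (c) these are $\theta(c_{i,0},c_{i_1},\dots,c_{i_r})\leftrightarrow\theta(c_{i,1},c_{i_1},\dots,c_{i_r})$ for $i_1<\dots<i_r<i$.

**Step 3: a model over which everything is finitely satisfiable.** We produce the hypotheses of Lemma 11. Let $K$ be the $L^{Sk}$-Skolem hull of $\{c_{i,0},c_{i,1}:i<\omega\}$; its $L$-reduct is a countable elementary submodel of $\mathbb M'|L$ (here $L$ is the language of $T$). Parameters from $K$ are terms in $c_{<k}$ for some $k<\omega$. By indiscernibility over $b$, a formula over $Kb$ with such parameters true of $c_{\omega,0}$ or of $c_{\omega+1,0}$ is true of $c_{k,0}\in K$. So $\mathrm{tp}(c_{\omega,0}/Kb)$ and $\mathrm{tp}(c_{\omega+1,0}/Kb)$ are finitely satisfiable in $K$. Likewise a formula over $Kc_{\omega+1,0}$ true of $c_{\omega,1}$ is true of $c_{k,1}$, so $\mathrm{tp}(c_{\omega,1}/Kc_{\omega+1,0})$ is finitely satisfiable in $K$. By (c), $c_{\omega,0}\equiv_Kc_{\omega,1}$.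 Read in $L$, these statements concern a countable set. Taking a countable elementary substructure of $\mathbb M'|L$ containing $K$, $b$ and the $c_i$, and embedding it elementarily into $\mathbb M$, we may assume that all of this takes place in $\mathbb M$.

**Step 4: the contradiction.** We amalgamate. By Lemma 11, $b\perp_Kc_{\omega,0}$, $b\perp_Kc_{\omega+1,0}$ and $c_{\omega+1,0}\perp_Kc_{\omega,1}$. Choose $b_1$ with $b_1c_{\omega,1}\equiv_Kb\,c_{\omega,0}$. Then $b_1\equiv_Kb$, $b_1\perp_Kc_{\omega,1}$ by invariance, and $\varphi(b_1;c_{\omega,1})$ by (a). Proposition 13, applied to $c_{\omega+1,0},\,c_{\omega,1},\,b,\,b_1$ in the roles of $c_0,c_1,b_0,b_1$, gives $b'$ with $b'\equiv_{Kc_{\omega+1,0}}b$ and $b'\equiv_{Kc_{\omega,1}}b_1$. So $\varphi(b';c_{\omega+1,0})\wedge\varphi(b';c_{\omega,1})$, contradicting (b) with $i=\omega$, $j=\omega+1$. $\square$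

*Proof of Theorem 3.* $T$ is complete by Proposition 8(b) and NSOP$_1$ by Proposition 14, in the finite relational language $\{P,X,U,E,R,H\}$. For $M\models T$ and $m^*\in P(M)$, Section 6 gives $N\prec M$ with $m^*\notin N$ and $p\in S(M)$; $p$ forks over $N$ by Proposition 9 and does not divide over $N$ by Proposition 10. $\square$

So forking and dividing over $N$ need not coincide for complete types over $M$ in NSOP$_1$ theories. By Proposition 2, in any counterexample with $N$ infinite the model $M$ is not $|N|^+$-saturated. Here we see why: the pair $(u,v_0)$ used for forking consists of vertices outside $N$, while every vertex of $M$ is in $N$.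

## 12. Forking over $Nm^*$ and over $\{m\}$

**The forking persists over $Nm^*$.** In the proof of Proposition 9 the sequence $(m^*,u,v_i)_i$ is indiscernible over $Nm^*$, and the swap of $u,v_0$ is over $Nm^*$. So $p$ forks over $Nm^*$. An $Nm^*$-indiscernible sequence is $N$-indiscernible, so a formula dividing over $Nm^*$ divides over $N$; hence $p$ does not divide over $Nm^*$.

**A type that forks over its own domain.** Let $m\in P$. The set $A=\{m\}$ is closed and contains no element of $X$, so the argument of Proposition 9 with this $A$ (a star for $E_m$, its permutations, and the swap) shows that $R(x,m)$ forks over $\{m\}$. By (X) with $P_1=\{m\}$ and $W_m=\emptyset$ there is $x$ with $R(x,m)$, and then $\mathrm{tp}(x/m)$ forks over its own domain $\{m\}$. As for the circular order in Section 1, the base is not a model; by Proposition 1 this cannot happen for a type in $S(N)$ over a model $N$.
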